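# Exponential Riesz bases on the boundary of a square and of a triangle

Take the boundary of a polygon in the plane, with arc length as measure, and consider the exponentials $e_\lambda(x)=e^{2\pi i\lambda\cdot x}$, $\lambda\in\mathbb R^2$, restricted to that boundary. Can one pick a countable set of frequencies so that every $L^2$ function on the boundary has one and only one stable expansion in the chosen exponentials? We settle this for squares and for triangles. The question comes from Chun-Kit Lai, Bochen Liu and Hal Prince, "Spectral properties of some unions of linear spaces", arXiv:2005.13802 (2020). The answer is yes in both cases: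

* **(a)** for every non-degenerate triangle $T$, the length measure on $\partial T$ admits an exponential Riesz basis (Theorem B below, with an explicit set of frequencies up to an affine map);
* **(b)** for every square $Q$, and more generally for every parallelogram, the length measure on $\partial Q$ admits an exponential Riesz basis (Theorem A below, with an explicit set of frequencies up to an affine map).

Nothing is claimed about other polygons. We begin with parallel sides, where everything is linear algebra.

## 1. Parallel sides and the language of bases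

Throughout, $\mu$ is a finite positive Borel measure on $\mathbb R^2$, $\Lambda\subset\mathbb R^2$ is countable, and $E(\Lambda)=\{e_\lambda:\lambda\in\Lambda\}$. We write $e(s)=e^{2\pi i s}$, and for $u\in L^2[0,1]$ and $\xi\in\mathbb R$
$$\hat u(\xi)=\int_0^1u(x)\,e(-\xi x)\,dx .$$
The norm of $L^2[0,1]$ is $\|\cdot\|$. Parseval says that $u\mapsto(\hat u(k))_{k\in\mathbb Z}$ is unitary from $L^2[0,1]$ onto $\ell^2(\mathbb Z)$. The length measure on $\partial P$, for a polygon $P$, is the sum over the edges of one-dimensional Lebesgue measure on each edge.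

**Definition (frame).** $E(\Lambda)$ is a *Fourier frame* for $L^2(\mu)$ if there are $0<A\le B<\infty$ with $A\|f\|^2_{L^2(\mu)}\le\sum_{\lambda}|\langle f,e_\lambda\rangle|^2\le B\|f\|^2_{L^2(\mu)}$ for all $f\in L^2(\mu)$.

**Definition (Riesz basis).** $E(\Lambda)$ is an *exponential Riesz basis* for $L^2(\mu)$ if it is complete in $L^2(\mu)$ and there are $0<A\le B<\infty$ with
$$A\sum_{\lambda}|c_\lambda|^2\le\Big\|\sum_{\lambda}c_\lambda e_\lambda\Big\|^2_{L^2(\mu)}\le B\sum_{\lambda}|c_\lambda|^2 \tag{1}$$
for all finitely supported $(c_\lambda)$. We say that $\mu$ admits an exponential Riesz basis if such a $\Lambda$ exists.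

A frame may be redundant; a Riesz basis may not. Here is an example on $[0,1]$. The functions $e(kx/2)$, $k\in\mathbb Z$, form a frame: extend $f$ by zero to $[0,2]$ and apply Parseval there, which gives $\sum_k|\hat f(k/2)|^2=2\|f\|^2$. They do not form a Riesz basis. Indeed the even $k$ alone already give the orthonormal basis $\{e(nx)\}$, so $e(x/2)$ is a limit of finite combinations of the others, and the lower inequality in (1) fails. It is known that the length measure on the boundary of any polygon in $\mathbb R^2$ admits a Fourier frame. So the issue for us is to have no redundancy.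

An *iso* will mean a bounded bijective linear map between Hilbert spaces; its inverse is then bounded. The following criterion turns the question into the inversion of one operator.

**Lemma 1 (criterion).** Let $\Theta f=(\langle f,e_\lambda\rangle)_{\lambda\in\Lambda}$. If $\Theta$ is an iso $L^2(\mu)\to\ell^2(\Lambda)$, then $E(\Lambda)$ is a Riesz basis of $L^2(\mu)$, and the optimal constants $A,B$ in (1) are the smallest and largest points of the spectrum of $\Theta^*\Theta$. Conversely, if $E(\Lambda)$ is a Riesz basis, then $\Theta$ is an iso.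

**Proof.** Let $\delta_\lambda$ be the standard basis of $\ell^2(\Lambda)$. From $\langle f,\Theta^*\delta_\lambda\rangle=\langle\Theta f,\delta_\lambda\rangle=\langle f,e_\lambda\rangle$ we get $\Theta^*\delta_\lambda=e_\lambda$. If $\Theta$ is an iso, so is $\Theta^*$. Hence $(e_\lambda)$ is the image of an orthonormal basis under an iso: its span is dense, and $\|\sum c_\lambda e_\lambda\|^2=\|\Theta^*c\|^2=\langle\Theta\Theta^*c,c\rangle$ lies between two positive multiples of $\|c\|^2$. The best multiples are the extreme points of the spectrum of $\Theta\Theta^*$, and $\Theta\Theta^*=\Theta(\Theta^*\Theta)\Theta^{-1}$ has the same spectrum as $\Theta^*\Theta$.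

Conversely, let (1) and completeness hold. Then $c\mapsto\sum c_\lambda e_\lambda$ extends to a bounded map $S$ on $\ell^2(\Lambda)$ that is bounded below, so it is injective with closed range. The range is dense, so $S$ is an iso, and $\Theta=S^*$ is one too. $\square$

**Two parallel sides.** Let $\mu$ be length on the two horizontal sides $[0,1]\times\{0\}$ and $[0,1]\times\{1\}$ of the unit square, and let $f_1,f_2\in L^2[0,1]$ be the values of $f$ on them. Then
$$\langle f,e_{(a,b)}\rangle=\hat f_1(a)+e(-b)\hat f_2(a).$$
On the upper side the second coordinate enters only through the constant $e(-b)$. Take $\Lambda=\{(k,0)\}\cup\{(k,\frac12)\}$, $k\in\mathbb Z$. The coefficients are $\widehat{(f_1+f_2)}(k)$ and $\widehat{(f_1-f_2)}(k)$, so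
$$\|\Theta f\|^2=\|f_1+f_2\|^2+\|f_1-f_2\|^2=2\big(\|f_1\|^2+\|f_2\|^2\big)=2\|f\|^2 .$$
Since $(f_1,f_2)\mapsto(f_1+f_2,f_1-f_2)$ is a bijection, $\Theta$ is $\sqrt2$ times a unitary, and $E(\Lambda)$ is even an orthogonal basis.

**Lemma 2 (invariance).** (i) Let $d\nu=w\,d\mu$ with $0<c\le w\le C$. Then $E(\Lambda)$ is a Riesz basis of $L^2(\mu)$ if and only if it is one of $L^2(\nu)$.

(ii) Let $\alpha(x)=Mx+v$ be an invertible affine map of $\mathbb R^2$ and $P$ a polygon. If $E(\Lambda)$ is a Riesz basis for length measure on $\partial P$, then $E((M^T)^{-1}\Lambda)$ is one for length measure on $\partial\alpha(P)$.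

**Proof.** (i) The two spaces coincide with equivalent norms. Completeness, and (1) up to a change of constants, are preserved.

(ii) Let $\nu$ be the measure on $\partial P$ that equals $|M\tau_E|$ times length on each edge $E$ with unit direction $\tau_E$. Since $\alpha$ stretches the edge $E$ by the factor $|M\tau_E|$, the map $f\mapsto f\circ\alpha$ is unitary from $L^2(\text{length on }\partial\alpha(P))$ onto $L^2(\nu)$. For $\lambda'=(M^T)^{-1}\lambda$,
$$e_{\lambda'}(\alpha(x))=e(\lambda'\cdot Mx)\,e(\lambda'\cdot v)=e(\lambda'\cdot v)\,e_\lambda(x).$$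
By (i), $E(\Lambda)$ is a Riesz basis of $L^2(\nu)$. Multiplying its elements by unimodular constants does not change this, and neither does a unitary map. $\square$

For example, if $\Lambda$ works for the unit square, then $L^{-1}\Lambda$ works for the square $[0,L]^2$. All parallelograms are affinely equivalent, and so are all non-degenerate triangles. So it suffices to treat one square and one triangle, and by (i) we may multiply the measure by a positive constant on each edge.

## 2. The square: four cosets and a constant matrix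

**Theorem A.** For $Q=[0,1]^2$, $E(\Lambda)$ is a Riesz basis for the length measure on $\partial Q$, where
$$\Lambda=\{(k,-k)\}\cup\{(k,\tfrac12-k)\}\cup\{(k-\tfrac12,k)\}\cup\{(k+\tfrac12,k+\tfrac12)\},\qquad k\in\mathbb Z .$$
The optimal Riesz bounds for this $\Lambda$ are $A=4-2\sqrt2$ and $B=4+2\sqrt2$. Consequently the boundary of every parallelogram admits an exponential Riesz basis.

Let us first see where the set comes from. Write $f=(f_1,f_2,g_1,g_2)\in L^2[0,1]^4$, where $f_1,f_2$ are the values of $f$ at $(x,0),(x,1)$ and $g_1,g_2$ those at $(0,y),(1,y)$; the corners have measure zero. Then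
$$\langle f,e_{(a,b)}\rangle=\hat f_1(a)+e(-b)\hat f_2(a)+\hat g_1(b)+e(-a)\hat g_2(b). \tag{2}$$
Put
$$s=f_1+f_2,\quad d=f_1-f_2,\quad S=g_1+g_2,\quad D=g_1-g_2,\quad w(x)=e(x/2).$$
If $a,b\in\frac12\mathbb Z$, the signs $e(-a),e(-b)$ are $\pm1$, and (2) involves one of $\hat s(a),\hat d(a)$ plus one of $\hat S(b),\hat D(b)$. There are four unknown functions and four sign patterns, that is, four classes of $(a,b)$ mod $\mathbb Z^2$. So it is natural to take from each class one sequence indexed by $k\in\mathbb Z$.

**All four sequences on lines of slope one.** The first choice one would try is $(k,k)$, $(k,k+\frac12)$, $(k+\frac12,k)$, $(k+\frac12,k+\frac12)$. By (2) the coefficients are the Fourier coefficients at $k$ of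
$$s+S,\qquad d+\bar wS,\qquad \bar ws+D,\qquad \bar w(d+D).$$
Now take any $s\ne0$ and set $S=-s$, $d=\bar ws$, $D=-\bar ws$. All four functions vanish, so this set is not complete. The first three equations force $S=-s$, $d=-\bar wS=\bar ws$, $D=-\bar ws$, and then the fourth, $d+D=0$, holds automatically. We need one extra minus sign to break this cycle. A sequence with $b$ running in the opposite direction supplies it: there $S$ must be reflected, and $e(-\frac12(1-x))=-w(x)$.

**Proof of Theorem A.**

**Step 1: the four sequences of coefficients.** The purpose is to write each sequence as the Fourier coefficients of one function. The four parts of $\Lambda$ lie in the classes of $(0,0),(0,\frac12),(\frac12,0),(\frac12,\frac12)$ mod $\mathbb Z^2$, so they are disjoint. Put $(RS)(x)=S(1-x)$.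

* At $(k,-k)$ we have $e(-a)=e(-b)=1$, so (2) is $\hat s(k)+\hat S(-k)$. With $y=1-x$, $\hat S(-k)=\int_0^1S(y)e(ky)\,dy=\int_0^1RS(x)e(-kx)\,dx$. The coefficient is $\int_0^1(s+RS)\,e(-kx)\,dx$.
* At $(k,\frac12-k)$ we have $e(-b)=-1$, $e(-a)=1$, so (2) is $\hat d(k)+\hat S(\frac12-k)$, and
$$\int_0^1S(y)\,e(-\tfrac y2)\,e(ky)\,dy=\int_0^1RS(x)\,e(-\tfrac{1-x}2)\,e(-kx)\,dx=-\int_0^1w\,RS\;e(-kx)\,dx .$$
The coefficient is $\int_0^1(d-w\,RS)\,e(-kx)\,dx$.
* At $(k-\frac12,k)$ we have $e(-b)=1$, $e(-a)=-1$, so (2) is $\hat s(k-\frac12)+\hat D(k)=\int_0^1(ws+D)\,e(-kx)\,dx$.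
* At $(k+\frac12,k+\frac12)$ we have $e(-a)=e(-b)=-1$, so (2) is $\hat d(k+\frac12)+\hat D(k+\frac12)=\int_0^1\bar w(d+D)\,e(-kx)\,dx$.

**Step 2: a constant matrix.** The purpose is to absorb the factors $w$. Put
$$p=s,\qquad q=RS,\qquad u=\bar wd,\qquad z=\bar wD .$$
The four functions of Step 1 become
$$p+q,\qquad w(u-q),\qquad w(p+z),\qquad u+z .$$
The map $f\mapsto(p,q,u,z)$ is a bijection of $L^2[0,1]^4$. From $\|s\|^2+\|d\|^2=2(\|f_1\|^2+\|f_2\|^2)$, the same identity for $S,D$, and $|w|=1$,
$$\|p\|^2+\|q\|^2+\|u\|^2+\|z\|^2=2\|f\|^2 . \tag{3}$$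
By Parseval,
$$\|\Theta f\|^2=\int_0^1\big|\mathcal M\,(p,q,u,z)^T\big|^2dx,\qquad
\mathcal M=\begin{pmatrix}1&1&0&0\\0&-1&1&0\\1&0&0&1\\0&0&1&1\end{pmatrix}. \tag{4}$$
More precisely, $\Theta$ is the composition of the bijection $f\mapsto(p,q,u,z)$, the constant matrix $\mathcal M$, multiplication by $(1,w,w,1)$, and the Fourier transform on each component. The last two are unitary.

**Step 3: the spectrum.** The purpose is to see that $\mathcal M$ is invertible and to find the bounds. The columns of $\mathcal M$ have squared norm $2$, and their inner products give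
$$\mathcal M^T\mathcal M=2I+N,\qquad N=\begin{pmatrix}0&1&0&1\\1&0&-1&0\\0&-1&0&1\\1&0&1&0\end{pmatrix}.$$
The rows of $N$ have squared norm $2$. An odd-numbered and an even-numbered row have disjoint supports, so their product is $0$. Rows 1 and 3 have product $-1+1=0$, and rows 2 and 4 have product $1-1=0$. As $N$ is symmetric, $N^2=2I$. Since $\operatorname{tr}N=0$, the eigenvalues of $N$ are $\sqrt2$ and $-\sqrt2$, each twice. So $\mathcal M^T\mathcal M$ has eigenvalues $2\pm\sqrt2>0$; $\mathcal M$ is invertible and $\Theta$ is an iso. By (3), $f\mapsto(p,q,u,z)$ is $\sqrt2$ times a unitary, so by (4) $\Theta^*\Theta$ is unitarily equivalent to $2\mathcal M^T\mathcal M$, with spectrum $\{4-2\sqrt2,\,4+2\sqrt2\}$. Lemma 1 gives the Riesz basis and its optimal bounds, and Lemma 2 gives all parallelograms. $\square$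

As a check, let $f=1$ on $\partial Q$. Then $p=q=2$ and $u=z=0$, so the four functions are $4,-2w,2w,0$ and $\|\Theta f\|^2=16+4+4=24$, while $\|f\|^2=4$. The ratio $6$ lies between $4-2\sqrt2\approx1.17$ and $4+2\sqrt2\approx6.83$.

## 3. What a shared vertex changes

By Lemma 2 we may take the triangle $T$ with vertices $(0,0),(1,0),(\frac12,1)$. Its two upper sides form the graph of
$$\tau(x)=1-|2x-1|,\qquad 0\le x\le1,$$
where length is $\sqrt5\,dx$. By Lemma 2(i) we may use instead the measure $dx$ on the base and on the upper graph. So $f=(g,f_0)\in L^2[0,1]^2$, with $g$ on the upper graph and $f_0$ on the base, and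
$$\langle f,e_{(a,b)}\rangle=\int_0^1g(x)\,e(-ax-b\,\tau(x))\,dx+\int_0^1f_0(x)\,e(-ax)\,dx . \tag{5}$$

There are two unknown functions over the same interval, as for two parallel sides. So one would first try two heights, $\{(k,0)\}\cup\{(k,b)\}$ with some $b\ne0$, for instance $b=\frac12$. Let $c_k,d_k$ be the two sequences of coefficients and put $F=f_0+g$. Then
$$c_k=\hat F(k),\qquad c_k-d_k=\int_0^1\big(1-e(-b\,\tau(x))\big)\,g(x)\,e(-kx)\,dx .$$
For parallel sides the factor multiplying $g$ was the constant $1-e(-b)$, equal to $2$ when $b=\frac12$. Now it depends on $x$, and since $\tau(0)=\tau(1)=0$ it vanishes at $x=0$ and at $x=1$, for every choice of $b$. These are the two vertices where the upper graph meets the base.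

This destroys the lower bound. Take $g=\varepsilon^{-1/2}\mathbf 1_{[0,\varepsilon]}$ and $f_0=-g$. Then $\|f\|^2=2$ and $c=0$, while $\sum_k|d_k|^2\le\sup_{[0,\varepsilon]}|1-e(-b\tau)|^2\to0$ as $\varepsilon\to0$. So $\Theta$ is not bounded below, and by Lemma 1 no set $\{(k,0)\}\cup\{(k,b)\}$ is a Riesz basis.

For $b=\frac12$ the factor is $\omega=1-e^{-i\pi\tau}$. It is small near the two base vertices, but at the apex $x=\frac12$ it equals $2$. A point near a base vertex and a point near the apex can help each other, provided that we look at them together.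

## 4. Folding the interval in two

For $u\in L^2[0,1]$, split the integral defining $\hat u$ at $x=\frac12$ and substitute $x=t/2$ and $x=(t+1)/2$. Since $e(-k/2)=(-1)^k$,
$$\hat u(2m)=\tfrac12\int_0^1\big[u(\tfrac t2)+u(\tfrac{t+1}2)\big]e(-mt)\,dt, \tag{6}$$
$$\hat u(2m+1)=\tfrac12\int_0^1\big[u(\tfrac t2)-u(\tfrac{t+1}2)\big]e(-\tfrac t2)\,e(-mt)\,dt . \tag{7}$$
So the even coefficients see the sum of the two halves of $u$, and the odd ones see the difference. For instance, if $u=1$ on $[0,\frac12]$ and $u=-1$ on $(\frac12,1]$, all even coefficients vanish.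

Put $p(t)=g(t/2)$ and $q(t)=g((t+1)/2)$ for $t\in[0,1]$. At $x=t/2$ we have $\tau=t$; at $x=(t+1)/2$ we have $\tau=2-2x=1-t$, and $e^{-i\pi(1-t)}=-e^{i\pi t}$. So $\omega$ takes on the two halves the values
$$\omega_0(t)=1-e^{-i\pi t},\qquad\omega_1(t)=1+e^{i\pi t}.$$
Keep from the height $\frac12$ only the *odd* $k$. By (7), this determines the function $\omega_0p-\omega_1q$. At $t=0$ the coefficient $\omega_0$ vanishes but $\omega_1=2$; at $t=1$ it is the other way round. In fact
$$|\omega_0|^2+|\omega_1|^2=(2-2\cos\pi t)+(2+2\cos\pi t)=4 , \tag{8}$$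
so the pair of coefficients never degenerates.

This is half of the information about $g$. The other half has to come from a new sequence of frequencies. Consider a point $(2m,\beta)$ with $\beta$ a large integer. In (5) the base contributes exactly $\hat f_0(2m)$, and the upper graph contributes an integral with a fast oscillating factor, which for fixed $g$ and $m$ tends to $0$ as $\beta\to\infty$ by the Riemann–Lebesgue lemma. Suppose for a moment that the upper contribution were absent. Then subtracting $c_{2m}=\hat F(2m)$ would leave $-\hat g(2m)$, which by (6) gives $p+q$. Together with $\omega_0p-\omega_1q$ this is a $2\times2$ system with determinant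
$$\det\begin{pmatrix}\omega_0&-\omega_1\\1&1\end{pmatrix}=\omega_0+\omega_1=2-e^{-i\pi t}+e^{i\pi t}=2+2i\sin\pi t,$$
whose modulus is at least $2$. The idealized system is uniformly invertible. With the even $k$ at height $\frac12$ instead, one would know $\omega_0p+\omega_1q$ and $p+q$, and the determinant $\omega_0-\omega_1=-2\cos\pi t$ vanishes at $t=\frac12$. This is why the odd ones are kept.

The upper contribution is not absent, and it is not small in operator norm either. We will see that it equals $\frac12[\hat p(m+\beta)+\hat q(m-\beta)]$. Suppose that $\beta=\beta_m$ is chosen so that the integers $m+\beta_m$ are distinct and the integers $m-\beta_m$ are distinct. The vectors $(e(\,(m+\beta_m)t),e(\,(m-\beta_m)t))$ in $L^2[0,1]^2$ are then orthogonal of norm $\sqrt2$. So the map $(p,q)\mapsto(\hat p(m+\beta_m)+\hat q(m-\beta_m))_m$ has norm $\sqrt2$, exactly the norm of the main term $(p,q)\mapsto(\hat p(m)+\hat q(m))_m$. A direct perturbation argument on all of $L^2[0,1]^2$ has no room. The way out is to remove first, by a *unitary* change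 of variables, the part of $(p,q)$ that the odd sequence already determines. On what remains, the contribution turns out to be a strict contraction relative to the main term.

## 5. The frequency set for the triangle and its first reduction

Let $\iota(m)=2m$ for $m>0$ and $\iota(m)=1-2m$ for $m\le0$. This is a bijection $\mathbb Z\to\{1,2,\dots\}$ with $|m|\le\iota(m)/2$. Put
$$\beta_m=10^{\iota(m)+1},\qquad\text{so that }\beta_m\ge100 .$$

**Theorem B.** $E(\Lambda)$ is a Riesz basis of $L^2$ for the measure in (5), where
$$\Lambda=\{(k,0):k\in\mathbb Z\}\cup\{(k,\tfrac12):k\text{ odd}\}\cup\{(2m,\beta_m):m\in\mathbb Z\}.$$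
Consequently the length measure on the boundary of every non-degenerate triangle admits an exponential Riesz basis.

The third part begins with $(0,10^2)$, $(2,10^3)$, $(-2,10^4)$, $(4,10^5)$. The listed points are distinct, as the second coordinates of the three parts are $0$, $\frac12$, and at least $100$, and within each part the first coordinates differ. The proof occupies the rest of the notes. We use one more elementary fact.

**Lemma 3 (triangular operators).** If $U:H_1\to K_1$ and $W:H_2\to K_2$ are isos and $B:H_1\to K_2$ is bounded, then $(h_1,h_2)\mapsto(Uh_1,\,Bh_1+Wh_2)$ is an iso.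

**Proof.** The map is bounded, and $(k_1,k_2)\mapsto(U^{-1}k_1,\,W^{-1}(k_2-BU^{-1}k_1))$ is a bounded inverse. $\square$

For example, $(x,y)\mapsto(x,x-y)$ on $\ell^2\oplus\ell^2$ is an iso.

**Step 1: the heights are well separated.** The purpose is to control all the frequencies that will appear. *For $m\ne m'$ and all choices of the two signs,*
$$|(m\pm\beta_m)-(m'\pm\beta_{m'})|\ \ge\ 0.8\,\beta_{\max},\qquad\beta_{\max}=\max(\beta_m,\beta_{m'}). \tag{9}$$
By symmetry let $\iota(m)>\iota(m')$. Then $\beta_{m'}\le\beta_m/10$, and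
$$|m|+|m'|\le\tfrac12\big(\iota(m)+\iota(m')\big)\le\iota(m)\le10^{\iota(m)}=0.1\,\beta_m .$$
So the left side of (9) is at least $\beta_m-\beta_{m'}-|m|-|m'|\ge\beta_m-0.1\,\beta_m-0.1\,\beta_m$. In particular the integers $m+\beta_m$, $m\in\mathbb Z$, are pairwise distinct, and so are the integers $m-\beta_m$.

**Step 2: elimination of the base.** The purpose is to reduce from two unknown functions to $g$ alone. Let $c_k$ ($k\in\mathbb Z$), $d_k$ ($k$ odd), $s_m$ ($m\in\mathbb Z$) be the coefficients of $f$ on the three parts of $\Lambda$. By Lemma 1 we must show that $f\mapsto(c,d,s)$ is an iso onto $\ell^2$. With $F=f_0+g$ and $\omega=1-e^{-i\pi\tau}$, formula (5) gives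
$$c_k=\hat F(k),\qquad c_k-d_k=\widehat{\omega g}(k)\quad(k\text{ odd}),$$
$$s_m-c_{2m}=\tilde s_m:=\int_0^1g(x)\,e(-2mx-\beta_m\tau(x))\,dx-\hat g(2m),$$
because the base contributes $\hat f_0(k)$ to both $c_k$ and $d_k$, and $\hat f_0(2m)$ to both $s_m$ and $c_{2m}$. The map $f\mapsto(F,g)$ is an iso of $L^2[0,1]^2$. The map
$$(c,d,s)\mapsto\big(c,\ (c_k-d_k)_{k\text{ odd}},\ (s_m-c_{2m})_{m}\big)$$
is an iso of $\ell^2$ spaces by Lemma 3, and $F\mapsto\hat F$ is unitary. In the new coordinates the first component depends only on $F$ and the other two only on $g$. So it suffices to show that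
$$\Phi:\ g\mapsto\Big(\big(\widehat{\omega g}(k)\big)_{k\text{ odd}},\ (\tilde s_m)_{m\in\mathbb Z}\Big)$$
is an iso from $L^2[0,1]$ onto $\ell^2\oplus\ell^2$.

**Step 3: the two components in folded form.** The purpose is to express $\Phi$ through $p$ and $q$. The map $g\mapsto(p,q)$ is $\sqrt2$ times a unitary onto $L^2[0,1]^2$. By (7) applied to $u=\omega g$,
$$\widehat{\omega g}(2m+1)=\tfrac12\int_0^1(\omega_0p-\omega_1q)\,e(-\tfrac t2)\,e(-mt)\,dt . \tag{10}$$
For $\tilde s_m$ split the integral at $\frac12$. At $x=t/2$ the exponential is $e(-mt-\beta_mt)$. At $x=(t+1)/2$ it is $e(-mt-m-\beta_m+\beta_mt)=e(-(m-\beta_m)t)$, because $m$ and $\beta_m$ are integers. With (6) for $\hat g(2m)$,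
$$\tilde s_m=-\tfrac12\big(\hat p(m)+\hat q(m)\big)+\tfrac12\big[\hat p(m+\beta_m)+\hat q(m-\beta_m)\big]. \tag{11}$$
By Step 1, each of the four sequences in (11) consists of Fourier coefficients at distinct integers. So it is square summable, with norm at most $\|p\|$ or $\|q\|$. As $|\omega|\le2$, $\Phi$ is bounded.

## 6. Unitary elimination

**Step 4: splitting off what the odd coefficients determine.** The purpose is to make $\Phi$ triangular without losing any constant. Define $\eta,\rho$ by
$$\begin{pmatrix}p\\q\end{pmatrix}=\frac12\begin{pmatrix}\omega_1&\bar\omega_0\\ \omega_0&-\bar\omega_1\end{pmatrix}\begin{pmatrix}\eta\\\rho\end{pmatrix}. \tag{12}$$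
For each $t$ this matrix, with its factor $\frac12$, is unitary: by (8) both columns have norm $1$, and their inner product is $\frac14(\omega_1\omega_0-\omega_0\omega_1)=0$. So $(p,q)\leftrightarrow(\eta,\rho)$ is a unitary change of variables in $L^2[0,1]^2$. Moreover
$$\omega_0p-\omega_1q=\tfrac12\big(\omega_0\omega_1\eta+|\omega_0|^2\rho-\omega_1\omega_0\eta+|\omega_1|^2\rho\big)=2\rho .$$
By (10), the first component of $\Phi$ is the sequence of Fourier coefficients of $e(-t/2)\rho$. It depends only on $\rho$, and through a unitary map. The second component is a bounded function of $\rho$ plus the operator $W:\eta\mapsto(\tilde s_m)_m|_{\rho=0}$. By Lemma 3 with $h_1=\rho$, $h_2=\eta$, it suffices to show that $W$ is an iso $L^2[0,1]\to\ell^2(\mathbb Z)$.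

**Step 5: the remaining operator is a unitary minus a perturbation.** The purpose is to put $W$ in a form where a Neumann series can be applied. Let $\rho=0$, so $p=\frac12\omega_1\eta$ and $q=\frac12\omega_0\eta$. Put
$$\mu_0=\omega_0+\omega_1=2+2i\sin\pi t,\qquad\theta=\mu_0\eta,\qquad a_j=\omega_j/\mu_0\quad(j=0,1).$$
Since $|\mu_0|^2=4+4\sin^2\pi t$, we have $2\le|\mu_0|\le2\sqrt2$ and $\eta\mapsto\theta$ is an iso. This uses the determinant of Section 4. Now $p=\frac12a_1\theta$, $q=\frac12a_0\theta$, and $p+q=\frac12\theta$ because $a_0+a_1=1$. With $e_j(t)=e(jt)$ for integers $j$, (11) becomes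
$$\tilde s_m=-\tfrac14\big[\hat\theta(m)-(\mathcal R\theta)_m\big],\qquad(\mathcal R\theta)_m=\langle\theta,\psi_m\rangle,\qquad\psi_m=\bar a_1e_{m+\beta_m}+\bar a_0e_{m-\beta_m}. \tag{13}$$
Here we used $\widehat{a_1\theta}(j)=\int_0^1a_1\theta\,\overline{e_j}\,dt=\langle\theta,\bar a_1e_j\rangle$, and the same for $a_0$. As in Step 3, $\mathcal R:L^2[0,1]\to\ell^2(\mathbb Z)$ is bounded. Let $U\theta=(\hat\theta(m))_m$, a unitary. Then
$$U-\mathcal R=U\,(I-U^{-1}\mathcal R),\qquad\|U^{-1}\mathcal R\|=\|\mathcal R\| ,$$
and by the Neumann series $U-\mathcal R$ is an iso as soon as $\|\mathcal R\|<1$. That is all that remains to be proved.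

**Why one fixed height would not do.** Suppose that all $\beta_m$ were replaced by one nonzero integer $\beta$. The derivation of (13) would still be valid, and $U^{-1}\mathcal R$ would be multiplication by $a_1e(-\beta t)+a_0e(\beta t)$. At $t=0$ we have $\omega_0=0$ and $\omega_1=\mu_0=2$, so $a_1=1$ and $a_0=0$. So $I-U^{-1}\mathcal R$ would be multiplication by a continuous function that vanishes at $t=0$, which is not invertible. The base vertex obstructs again. When the heights spread apart quickly, the $\psi_m$ become nearly orthogonal, and what counts is their norm. Since $\|\psi_m\|^2$ is close to $\int(|a_1|^2+|a_0|^2)$, an average over $t$ takes the place of a supremum over $t$, and the average is smaller than $1$.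

## 7. The bound $\|\mathcal R\|^2<0.72$

**Step 6: reduction to inner products.** The purpose is to bound $\|\mathcal R\|$ by row sums. Since $\mathcal R^*\delta_m=\psi_m$, the operator $\mathcal R\mathcal R^*$ on $\ell^2(\mathbb Z)$ has a Hermitian matrix whose entries have moduli $|G_{mm'}|$, where $G_{mm'}=\langle\psi_m,\psi_{m'}\rangle$. If all row sums of $|G_{mm'}|$ are at most $K$, then for finitely supported $c$
$$\langle\mathcal R\mathcal R^*c,c\rangle\le\sum_{m,m'}|G_{mm'}||c_m||c_{m'}|\le\tfrac12\sum_{m,m'}|G_{mm'}|\big(|c_m|^2+|c_{m'}|^2\big)\le K\|c\|^2 ,$$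
by the symmetry $|G_{mm'}|=|G_{m'm}|$. So (this is Schur's test)
$$\|\mathcal R\|^2=\|\mathcal R\mathcal R^*\|\le\sup_m\sum_{m'}|G_{mm'}| . \tag{14}$$
Put $V_1=|a_1|^2$, $V_0=|a_0|^2$, $V_{01}=\bar a_1a_0$. Expanding $\psi_m\overline{\psi_{m'}}$,
$$\begin{aligned}G_{mm'}=\int_0^1\Big[&V_1\,e_{(m+\beta_m)-(m'+\beta_{m'})}+V_0\,e_{(m-\beta_m)-(m'-\beta_{m'})}\\&+V_{01}\,e_{(m+\beta_m)-(m'-\beta_{m'})}+\overline{V_{01}}\,e_{(m-\beta_m)-(m'+\beta_{m'})}\Big]dt .\end{aligned} \tag{15}$$

**Step 7: decay of the Fourier coefficients of $V_1,V_0,V_{01}$.** The purpose is to show that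
$$|\hat V(j)|\le\frac1{\pi|j|}\qquad\text{for }V\in\{V_1,V_0,V_{01},\overline{V_{01}}\}\text{ and every integer }j\ne0 . \tag{16}$$
For $V\in C^1[0,1]$ and an integer $j\ne0$, integration by parts and $e(-j)=1$ give
$$\hat V(j)=-\frac{V(1)-V(0)}{2\pi ij}+\frac1{2\pi ij}\int_0^1V'(t)\,e(-jt)\,dt,\qquad|\hat V(j)|\le\frac{|V(1)-V(0)|+\int_0^1|V'|}{2\pi|j|} .$$

*The function $V_1$.* With $C=\cos\pi t$,
$$V_1=\frac{|\omega_1|^2}{|\mu_0|^2}=\frac{2+2C}{4+4\sin^2\pi t}=\frac{1+C}{2(2-C^2)},\qquad\frac{dV_1}{dC}=\frac{(2-C^2)+2C(1+C)}{2(2-C^2)^2}=\frac{(1+C)^2+1}{2(2-C^2)^2}>0 .$$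
As $t$ runs from $0$ to $1$, $C$ decreases from $1$ to $-1$, so $V_1$ decreases from $1$ to $0$. So $|V_1(1)-V_1(0)|=\int_0^1|V_1'|=1$, and (16) follows.

*The function $V_0$.* Here $V_0=\dfrac{2-2C}{4+4\sin^2\pi t}=V_1(1-t)$, so the same bound holds.

*The function $V_{01}$.* Since $\bar\omega_1\omega_0=(1+e^{-i\pi t})(1-e^{-i\pi t})=1-e^{-2\pi it}$,
$$V_{01}=(1-e^{-2\pi it})\,h,\qquad h=\frac1{4(1+\sin^2\pi t)} .$$
It vanishes at $t=0$ and $t=1$. We compute
$$\int_0^1\frac{dt}{1+\sin^2\pi t}=\int_0^1\frac{dt}{\frac32-\frac12\cos2\pi t}=\frac1{\sqrt2}. \tag{17}$$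
To see the last equality, integrate the Poisson kernel: for $0<r<1$, $\sum_nr^{|n|}e(nt)=\frac{1-r^2}{1-2r\cos2\pi t+r^2}$ has integral $1$. For $r=3-2\sqrt2$ we have $r+r^{-1}=6$, so $1-2r\cos2\pi t+r^2=2r(3-\cos2\pi t)=4r(\frac32-\frac12\cos2\pi t)$. So the integral is $\frac{4r}{1-r^2}=\frac4{r^{-1}-r}=\frac4{4\sqrt2}=\frac1{\sqrt2}$. Thus $\int_0^1h=\frac1{4\sqrt2}$. As $h$ decreases from $\frac14$ to $\frac18$ on $[0,\frac12]$ and increases back on $[\frac12,1]$, $\int_0^1|h'|=\frac14$. So
$$\int_0^1|V_{01}'|\le2\pi\int_0^1h+2\int_0^1|h'|=\frac{2\pi}{4\sqrt2}+\frac12<2 ,$$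
and (16) holds for $V_{01}$. It holds for $\overline{V_{01}}$ too, because $|\hat{\overline V}(j)|=|\hat V(-j)|$.

**Step 8: the diagonal.** The purpose is to bound $\|\psi_m\|^2=G_{mm}$ away from $1$. For $m=m'$ the first two frequencies in (15) are $0$ and the other two are $\pm2\beta_m$, with $2\beta_m\ge200$. Now
$$V_1+V_0=\frac{4}{4+4\sin^2\pi t}=\frac1{1+\sin^2\pi t},$$
so by (17) and (16)
$$G_{mm}\le\frac1{\sqrt2}+\frac2{200\pi}<0.7072+0.0032<0.711 . \tag{18}$$

**Step 9: off the diagonal.** The purpose is to show that the $\psi_m$ are nearly orthogonal. Let $m\ne m'$. By (9) all four frequencies in (15) are integers of modulus at least $0.8\,\beta_{\max}>0$, so (16) gives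
$$|G_{mm'}|\le\frac4{0.8\,\pi\,\beta_{\max}}\le1.6\cdot10^{-\max(\iota(m),\iota(m'))-1}.$$
Fix $m$ and write $\iota=\iota(m)$. Because $\iota$ is a bijection onto $\{1,2,\dots\}$, there are $\iota-1$ indices $m'$ with $\iota(m')<\iota$, each with maximum $\iota$. The other indices $m'\ne m$ have $\iota(m')=\iota+1,\iota+2,\dots$, each value once. Thus
$$\sum_{m'\ne m}|G_{mm'}|\le1.6\Big[(\iota-1)10^{-\iota-1}+\tfrac{10}9\,10^{-\iota-2}\Big]\le1.6\,\big[10^{-3}+1.2\cdot10^{-3}\big]<0.004 . \tag{19}$$
For the first term: $(\iota-1)10^{-\iota-1}$ is $0$ at $\iota=1$ and $10^{-3}$ at $\iota=2$, and from $\iota\ge2$ on, passing to $\iota+1$ multiplies it by $\frac{\iota}{10(\iota-1)}\le\frac15$. The second term is largest at $\iota=1$, where it is $\frac{10}9\cdot10^{-3}<1.2\cdot10^{-3}$.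

**Step 10: conclusion.** The purpose is to assemble the chain. By (14), (18) and (19),
$$\|\mathcal R\|^2<0.711+0.004<0.72<1 .$$
So $U-\mathcal R$ is an iso (Step 5). Then $W$ is an iso, since $W\eta=-\frac14(U-\mathcal R)(\mu_0\eta)$; $\Phi$ is an iso (Step 4); and the analysis operator $f\mapsto(c,d,s)$ is an iso (Step 2). By Lemma 1, $E(\Lambda)$ is a Riesz basis for the measure in (5). By Lemma 2(i) the same $\Lambda$ works for the length measure on $\partial T$. By Lemma 2(ii) the conclusion passes to the boundary of every non-degenerate triangle, with $(M^T)^{-1}\Lambda$ in place of $\Lambda$ when the triangle is the image of $T$ under $x\mapsto Mx+v$. $\square$
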